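\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Derived localization and finite homological dimension\\ for quantized symplectic resolutions}


\begin{abstract}
Let $X\to Y$ be a conical symplectic resolution, let $\mathcal A^\theta_\lambda$ be the filtered quantization of $X$ with period $\lambda\in H^2(X,\mathbb C)$, and let $\mathcal A_\lambda$ be its algebra of global sections. We prove that derived localization holds for $\mathcal A_\lambda^\theta$ if and only if $\mathcal A_\lambda$ has finite homological dimension. The main step is a duality statement: because the canonical bundle of $X$ is trivial, every object killed by $R\Gamma$ is orthogonal to the structure sheaf $\mathcal A_\lambda^\theta$ on both sides. If $\mathcal A_\lambda$ has finite homological dimension, each quantized line bundle then splits into a part generated by $\mathcal A_\lambda^\theta$ and a part killed by $R\Gamma$. Quantized line bundles are indecomposable, and for sufficiently negative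 ones this forces the second part to vanish. These generate the derived category, so $R\Gamma$ kills no nonzero object.
\end{abstract}

\section{Introduction}

\subsection{The setting}
A \emph{conical symplectic resolution} is a projective resolution of singularities $\rho\colon X\to Y$ with the following properties. The variety $Y$ is a normal affine Poisson variety over $\mathbb C$, and $X$ carries an algebraic symplectic form $\omega$. There is a $\mathbb C^\times$-action on $Y$ that lifts to $X$, with $\rho$ equivariant. The induced grading $\mathbb C[Y]=\bigoplus_{i\ge0}\mathbb C[Y]_i$ is positive, meaning $\mathbb C[Y]_0=\mathbb C$. Finally, $t\cdot\omega=t^d\omega$ with $d>0$, so that the Poisson bracket on $\mathbb C[Y]$ has degree $-d$. A standard example is the Springer resolution $T^*\mathcal B\to Y$, where $Y$ is the nilpotent cone of a semisimple Lie algebra.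

A set is open in the \emph{conical topology} of $X$ if it is Zariski open and $\mathbb C^\times$-stable. A \emph{filtered quantization} of $X$ is a sheaf of filtered algebras in this topology whose filtration is complete and separated and whose associated graded sheaf is identified with $\mathcal O_X$, compatibly with the Poisson bracket. Filtered quantizations are parametrized by $H^2(X,\mathbb C)$. We write $\mathcal A^\theta_\lambda$ for the one corresponding to $\lambda$; here $\theta\in H^2(X,\mathbb R)$ encodes the choice of the resolution $X$ of $Y$. The algebra $\mathcal A_\lambda:=\Gamma(\mathcal A_\lambda^\theta)$ is a filtered quantization of $\mathbb C[Y]$, and $R^i\Gamma(\mathcal A_\lambda^\theta)=0$ for $i>0$.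

Let $\operatorname{Coh}(\mathcal A_\lambda^\theta)$ be the category of coherent $\mathcal A^\theta_\lambda$-modules in the standard sense (Braden--Proudfoot--Webster, Section 4; Bezrukavnikov--Losev, Section 2.3; the definition is recalled in Section~\ref{sec:filtered}), and let $\mathcal A_\lambda\text{-mod}$ be the category of finitely generated left $\mathcal A_\lambda$-modules. The global section functor $\Gamma\colon\operatorname{Coh}(\mathcal A_\lambda^\theta)\to\mathcal A_\lambda\text{-mod}$ has a left adjoint, the localization functor $\operatorname{Loc}=\mathcal A_\lambda^\theta\otimes_{\mathcal A_\lambda}-$. We say that \emph{derived localization holds} for $\mathcal A_\lambda^\theta$ if $R\Gamma$ and $L\operatorname{Loc}$ are mutually inverse equivalences between $D^b(\operatorname{Coh}(\mathcal A_\lambda^\theta))$ and $D^b(\mathcal A_\lambda\text{-mod})$.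

\subsection{The question and the answer}
When derived localization holds, modules over $\mathcal A_\lambda$ behave like sheaves on the smooth variety $X$. Smoothness bounds the degrees of nonzero $\operatorname{Ext}$ groups, so $\mathcal A_\lambda$ must then have finite homological dimension. This implication is known. Is this necessary condition, which does not mention $X$, also sufficient? That it is sufficient is a conjecture from \cite{Losev}. We prove it.

\begin{theorem}\label{thm:main}
For every conical symplectic resolution $X\to Y$, every $\lambda\in H^2(X,\mathbb C)$ and every $\theta\in H^2(X,\mathbb R)$ encoding a choice of resolution, the following two conditions are equivalent: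
\begin{enumerate}
\item[(1)] the algebra $\mathcal A_\lambda$ has finite homological dimension;
\item[(2)] derived localization holds for $\mathcal A_\lambda^\theta$.
\end{enumerate}
\end{theorem}

\subsection{The idea}\label{ssec:idea}
Fix $\lambda$ and $\theta$, and write $\mathcal A^\theta$, $\mathcal A$, $\operatorname{Coh}$. Since $R\Gamma\mathcal A^\theta=\mathcal A$, the unit $N\to R\Gamma L\mathrm{Loc}N$ is always an isomorphism. So nothing is lost on the side of $\mathcal A$, and derived localization can fail in only two ways: $L\mathrm{Loc}N$ may be unbounded, or $R\Gamma$ may kill a nonzero object. Condition (1) rules out the first. The question is why it rules out the second.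

Assume (1). For $M\in D^b(\operatorname{Coh})$ there is a triangle
\[
G\to M\to K\to G[1],\qquad G=L\mathrm{Loc}R\Gamma M,\qquad R\Gamma K=0,
\]
in which $G$ is built from $\mathcal A^\theta$ by finitely many cones, shifts and passages to summands. Since $\operatorname{Hom}(\mathcal A^\theta,K[i])=H^i(R\Gamma K)=0$, the object $K$ is orthogonal to $\mathcal A^\theta$ on one side. To go further we need the other side, $\operatorname{Hom}(K,\mathcal A^\theta[i])=0$, which is supplied by duality. In the commutative world, let $\mathcal F$ be a bounded coherent complex on $X$. Since $\omega_X\cong\mathcal O_X$ and $R\rho_*\mathcal O_X=\mathcal O_Y$, Grothendieck duality says that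
\[
\operatorname{Hom}_X(\mathcal F,\mathcal O_X[i])\cong\operatorname{Hom}_Y(R\rho_*\mathcal F,\mathcal O_Y[i]),
\]
so $R\rho_*\mathcal F=0$ implies $\operatorname{Hom}(\mathcal F,\mathcal O_X[i])=0$. We lift this isomorphism to $\mathcal A^\theta$ (Proposition~\ref{prop:duality}).

With orthogonality on both sides the map $K\to G[1]$ is zero, so $M\cong G\oplus K$. Now let $M$ be a quantization $L$ of a sufficiently negative line bundle. It is indecomposable, because its endomorphism algebra is a domain. So $G=0$ or $K=0$. The first is impossible: it would give $L\cong K$, but $L$ has nonzero maps to $\mathcal A^\theta$ and $K$ has none. Hence $L\cong G$. As such $L$ generate $D^b(\operatorname{Coh})$, so does $\mathcal A^\theta$, and then $R\Gamma$ kills no nonzero object.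

\begin{remark}
Triviality of $\omega_X$ is essential for the second orthogonality. Let $\rho\colon X\to\mathbb A^2$ be the blow-up of a point, with exceptional curve $E\cong\mathbb P^1$ and normal bundle $N_E=\mathcal O_E(-1)$. Then $R\rho_*\mathcal O_E(-1)=0$, but $\operatorname{Ext}^1_X(\mathcal O_E(-1),\mathcal O_X)=H^0(E,\mathcal O_E(1)\otimes N_E)=H^0(E,\mathcal O_E)\ne0$. Here $\mathbb C[\mathbb A^2]$ has finite homological dimension, but $R\rho_*$ is not an equivalence.
\end{remark}

Section~\ref{sec:example} works out $T^*\mathbb P^1$ by hand. Sections~\ref{sec:filtered}--\ref{sec:RG} set up filtered modules, quantized line bundles and the functors. Section~\ref{sec:duality} proves the duality and Section~\ref{sec:proof} the theorem.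

\section{The case of $T^*\mathbb P^1$}\label{sec:example}

This section is an illustration; later sections do not depend on it. Let $X=T^*\mathbb P^1$ and let $Y$ be the nilpotent cone of $\mathfrak{sl}_2$. Fix an integer $b$. Instead of a sheaf on $X$ we use its push-forward to $\mathbb P^1$. For integers $j,l$ let $D_{j,l}$ be the sheaf of differential operators $\mathcal O(j)\to\mathcal O(l)$ on $\mathbb P^1$. The role of $\mathcal A^\theta$ is played by the algebra $A:=D_{b,b}$, and $D_{j,b}$ is a left $A$-module whose associated graded is the push-forward from $T^*\mathbb P^1$ of the pullback of $\mathcal O(b-j)$. Thus $D_{b+m,b}$ is the quantized line bundle called $L(-m)$ below.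

View sections of $\mathcal O(j)$ as homogeneous functions of degree $j$ in $x,y$. Then $x,y$ are operators $\mathcal O(j)\to\mathcal O(j+1)$, and $\partial_x,\partial_y$ are operators $\mathcal O(j)\to\mathcal O(j-1)$. Euler's identity reads
\begin{equation}\label{eq:euler}
x\partial_x+y\partial_y=j,\qquad \partial_xx+\partial_yy=j+2\qquad\text{on }\mathcal O(j).
\end{equation}
Consider the left $A$-linear maps
\[
D_{j,b}\to D_{j-1,b}^{\oplus2}\to D_{j,b},\qquad S\mapsto(Sx,Sy),\quad (T_1,T_2)\mapsto T_1\partial_x+T_2\partial_y .
\]
By \eqref{eq:euler} their composition is $j$. Likewise the composition of $S\mapsto(S\partial_x,S\partial_y)$ and $(T_1,T_2)\mapsto T_1x+T_2y$,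
\[
D_{j,b}\to D_{j+1,b}^{\oplus2}\to D_{j,b},
\]
is $j+2$. Hence
\begin{equation}\label{eq:summand}
D_{j,b}\text{ is a summand of }D_{j-1,b}^{\oplus2}\text{ if }j\ne0,\qquad\text{and of }D_{j+1,b}^{\oplus2}\text{ if }j\ne-2 .
\end{equation}

\emph{The case $b\ne-1$.} If $b\ge0$, the first half of \eqref{eq:summand} for $j=b+1,b+2,\dots$ shows that all $L(-m)=D_{b+m,b}$ with $m\ge0$ are summands of finite sums of copies of $A$. If $b\le-2$, the second half for $j=b-1,b-2,\dots$ shows the same for all $L(m)=D_{b-m,b}$, $m\ge0$. In both cases these line bundles generate the derived category (the general statement is Lemma~\ref{lem:gen}). So $A$ generates it, and $R\Gamma$ kills no nonzero object.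

\emph{The case $b=-1$.} Now \eqref{eq:summand} presents neither $D_{0,-1}$ nor $D_{-2,-1}$ as a summand of $A^{\oplus2}=D_{-1,-1}^{\oplus2}$: these are the excluded values $j=0$ and $j=-2$. To see what goes wrong, consider the map $A^{\oplus2}\to D_{0,-1}=L(-1)$, $(T_1,T_2)\mapsto T_1\partial_x+T_2\partial_y$. Its image consists of operators that kill the constant $1$. Conversely, on the chart $y\ne0$ with $z=x/y$, every operator on $\mathcal O$ that kills $1$ is of the form $Q\partial_z=(Qy)\partial_x$, because $\partial_x=y^{-1}\partial_z$ on functions of $z$; the other chart is symmetric. So the cokernel is identified, by $P\mapsto P(1)$, with the $A$-module $K=\mathcal O(-1)$. And $R\Gamma K=0$, so derived localization fails.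

The module $K$ is orthogonal to $A$ on both sides. On one side, $\operatorname{Hom}(A,K[i])=H^i(\mathbb P^1,\mathcal O(-1))=0$. For the other side let $\partial\colon\mathcal O\to\Omega^1\cong\mathcal O(-2)$ be the de Rham differential. The operators $\mathcal O\to\mathcal O(-1)$ killing $1$ are the $S\partial$ with $S\in D_{-2,-1}$, so
\[
0\to D_{-2,-1}\xrightarrow{\ S\mapsto S\partial\ }D_{0,-1}\xrightarrow{\ P\mapsto P(1)\ }K\to0
\]
is exact. Since $\mathcal Hom_A(D_{j,-1},A)=D_{-1,j}$ (compose on the right), $R\mathcal Hom_A(K,A)$ is the complex $D_{-1,0}\to D_{-1,-2}$, $T\mapsto\partial T$, in degrees $0,1$. In local trivializations every operator is uniquely $\sum_i\partial_z^if_i$ with functions $f_i$ on the right. So the map is injective, and every class in its cokernel has a unique representative of order $0$. The cokernel is therefore the sheaf of $\mathcal O$-linear maps $\mathcal O(-1)\to\mathcal O(-2)$, which is $\mathcal O(-1)$, and $\operatorname{Hom}(K,A[i])=H^{i-1}(\mathbb P^1,\mathcal O(-1))=0$ for all $i$.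

\emph{Why $\Gamma(A)$ has infinite homological dimension when $b=-1$.} Suppose it were finite, and take the triangle $G\to L(-1)\to K'\to G[1]$ of Section~\ref{ssec:idea} for $M=L(-1)$. Then $K'\ne0$: otherwise $G\cong L(-1)$, but $\operatorname{Hom}(G,K)=\operatorname{Hom}(R\Gamma L(-1),R\Gamma K)=0$, while $L(-1)$ maps onto $K\ne0$. Every object killed by $R\Gamma$ is orthogonal to $A$ on both sides; we checked this by hand for $K$, and Proposition~\ref{prop:duality} gives it in general, in particular for $K'$. So $L(-1)\cong G\oplus K'$. Since $L(-1)$ is indecomposable, $G=0$, and $L(-1)\cong K'$ has no nonzero maps to $A$. But $S\mapsto Sx$ is a nonzero map $L(-1)\to A$, a contradiction. The general proof follows the same pattern.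

\section{Filtered sheaves and coherent modules}\label{sec:filtered}

From now on $X$, $Y$, $\lambda$, $\theta$ are fixed, $\mathcal A^\theta=\mathcal A^\theta_\lambda$, $\mathcal A=\mathcal A_\lambda$ and $\dim X=2n$.

\subsection{Conventions}
``Open'' means open in the conical topology, which is Noetherian. By Sumihiro's theorem every point of an open set has a $\mathbb C^\times$-stable affine open neighborhood inside this set. Thus stable affine opens form a basis, and this basis is closed under finite intersections. ``Affine'' below means ``stable affine open''. Fix a finite cover $\mathfrak U$ of $X$ by $r\ge1$ affines.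

An equivariant coherent sheaf $\mathcal F$ on $X$ is viewed as a graded sheaf $\bigoplus_i\mathcal F_i$ in the conical topology, where $\mathcal F_i(U)$ is the degree $i$ part of the rational representation $\Gamma(U,\mathcal F)$ of $\mathbb C^\times$. A filtration $(V_{\le i})_{i\in\mathbb Z}$ of a vector space $V$ is called \emph{complete} if $V=\bigcup_iV_{\le i}$ and $V_{\le i}=\varprojlim_kV_{\le i}/V_{\le i-k}$ for all $i$; in particular $\bigcap_iV_{\le i}=0$. A \emph{complete filtered sheaf} $F$ is a sheaf of vector spaces with an exhaustive $\mathbb Z$-filtration by subsheaves such that $F_{\le i}=\varprojlim_kF_{\le i}/F_{\le i-k}$ and $\operatorname{gr}F$ is an equivariant coherent sheaf on $X$. The sheaf $\mathcal A^\theta$ is one, with $\operatorname{gr}\mathcal A^\theta=\mathcal O_X$ as algebras. Put $F\{k\}_{\le i}:=F_{\le i+k}$.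

An $\mathcal A^\theta$-module is \emph{coherent} if it has a \emph{good} filtration, that is, a filtration compatible with that of $\mathcal A^\theta$ making it a complete filtered sheaf. Let $\operatorname{Mod}$ be the category of all sheaves of left $\mathcal A^\theta$-modules and $\operatorname{Coh}\subset\operatorname{Mod}$ the full subcategory of coherent ones. For a set $E$ of objects of a triangulated category, $\langle E\rangle$ is the thick subcategory generated by $E$: the smallest full subcategory containing $E$ and closed under isomorphisms, cones, shifts and direct summands.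

\subsection{Geometric facts}\label{ssec:geom}
Since $\mathbb C[Y]_0=\mathbb C$, the variety $Y$ is connected; being normal, it is irreducible. So $\mathbb C[Y]$ is a domain and $X$ is irreducible. We have $\Gamma(X,\mathcal O_X)=\mathbb C[Y]$ by normality, and $\omega_X\cong\mathcal O_X$ via $\omega^n$. Hence $H^i(X,\mathcal O_X)=H^i(X,\omega_X)=0$ for $i>0$ by the Grauert--Riemenschneider theorem and affineness of $Y$.

Let $\mathcal O(1)$ be a $\rho$-ample line bundle. It has an equivariant structure, as follows. Let $a,\mathrm{pr}\colon\mathbb C^\times\times X\to X$ be the action and the projection. As $X$ is smooth, $\mathrm{pr}^*\colon\operatorname{Pic}X\to\operatorname{Pic}(\mathbb C^\times\times X)$ is surjective; restricting to $1\times X$ we get an isomorphism $a^*\mathcal O(1)\cong\mathrm{pr}^*\mathcal O(1)$, normalized to be the identity on $1\times X$. Its failure to satisfy the cocycle condition is an invertible function $u(s,t,x)$ on $\mathbb C^\times\times\mathbb C^\times\times X$ with $u(1,t,x)=u(s,1,x)=1$. By Rosenlicht's theorem on units of a product, $u=s^\alpha t^\beta v(x)$; the two conditions give $v=1$ and $\alpha=\beta=0$,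 so $u=1$. Fix $m_0>0$ such that for $m\ge m_0$ the sheaf $\mathcal O(m)$ is globally generated and $H^i(X,\mathcal O(m))=0$ for $i>0$.

\subsection{Passing from the associated graded to the filtered object}
We shall repeatedly know a statement for coherent sheaves on $X$ and lift it along a filtration. The following lemma does this. We use Milnor's exact sequence: for an inverse system $C(k)$ of complexes with termwise surjective transition maps there are exact sequences $0\to\varprojlim^1_kH^{j-1}(C(k))\to H^j(\varprojlim_k C(k))\to\varprojlim_kH^j(C(k))\to0$, and $\varprojlim^1$ vanishes on systems with surjective transition maps.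

\begin{lemma}\label{lem:FL}
\begin{enumerate}
\item[(a)] Let $f\colon V\to W$ be a filtered map of completely filtered vector spaces. If $\operatorname{gr}f$ is surjective, then $f(V_{\le i})=W_{\le i}$ for all $i$. If $\operatorname{gr}f$ is injective, then $f$ is injective and $V_{\le i}=f^{-1}(W_{\le i})$.
\item[(b)] Let $C$ be a complex whose terms carry complete filtrations preserved by the differential. If $\operatorname{gr}C$ has cohomology only in degree $0$, so does $C$, and $H^0(C)$ is completely filtered by $H^0(C_{\le i})$ with associated graded $H^0(\operatorname{gr}C)$.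
\item[(c)] If in {\rm(b)} $\operatorname{gr}C$ is acyclic, so is $C$. Hence a filtered map of such complexes is a quasi-isomorphism if its associated graded is.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $\operatorname{gr}f$ is surjective and $w\in W_{\le i}$. Choose $v_0\in V_{\le i}$ with $w-f(v_0)\in W_{\le i-1}$, then $v_1\in V_{\le i-1}$ with $w-f(v_0)-f(v_1)\in W_{\le i-2}$, and so on. The sum $v=\sum v_j$ converges in $V_{\le i}$, and $f(v)=w$ because $W$ is separated. Suppose $\operatorname{gr}f$ is injective. If $v\in V_{\le i}\setminus V_{\le i-1}$, then $f(v)\in W_{\le i}\setminus W_{\le i-1}$; every $v\ne0$ has such an $i$.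

(b) The exact sequences $0\to C_{\le i-k}/C_{\le i-k-1}\to C_{\le i}/C_{\le i-k-1}\to C_{\le i}/C_{\le i-k}\to0$ and induction on $k$ show that $C_{\le i}/C_{\le i-k}$ has cohomology only in degree $0$, with surjective transition maps in $k$ on $H^0$. Milnor's sequence for $C_{\le i}=\varprojlim_kC_{\le i}/C_{\le i-k}$ gives $H^j(C_{\le i})=0$ for $j\ne0$ and $H^0(C_{\le i})=\varprojlim_kH^0(C_{\le i}/C_{\le i-k})$. From $0\to C_{\le i-k}\to C_{\le i}\to C_{\le i}/C_{\le i-k}\to0$ we see that $H^0(C_{\le i-k})\to H^0(C_{\le i})$ is injective with cokernel $H^0(C_{\le i}/C_{\le i-k})$. Take the union over $i$.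

(c) The proof of (b) with zero cohomology gives the first claim. Apply it to the cone.
\end{proof}

\begin{lemma}\label{lem:sheaf}
Let $F$ be a complete filtered sheaf and $\mathcal F=\operatorname{gr}F$.
\begin{enumerate}
\item[(a)] For $U$ affine and $p>0$ we have $H^p(U,F_{\le i})=H^p(U,F)=0$. The space $\Gamma(U,F)$ is completely filtered by the $\Gamma(U,F_{\le i})$, with associated graded $\Gamma(U,\mathcal F)$.
\item[(b)] $R\Gamma(X,F)$ is computed by the \v{C}ech complex $\check C(\mathfrak U,F)$, whose associated graded is $\check C(\mathfrak U,\mathcal F)$; in particular $H^p(X,F)=0$ for $p\ge r$. If $H^p(X,\mathcal F)=0$ for all $p>0$, then $H^p(X,F)=0$ for all $p>0$, and $\Gamma(X,F)$ is completely filtered by the $\Gamma(X,F_{\le i})$ with $\operatorname{gr}\Gamma(X,F)=\Gamma(X,\mathcal F)$.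
\end{enumerate}
\end{lemma}

\begin{proof}
Cartan's criterion says that a sheaf has no higher cohomology on the members of a basis closed under finite intersections if its \v{C}ech cohomology in positive degrees vanishes for all covers of members by members. Our spaces are quasi-compact, so finite covers suffice.

(a) Let $\mathfrak V$ be a finite affine cover of $U$. The complex $\check C(\mathfrak V,\mathcal F)$ has no cohomology in positive degrees and is the direct sum of the $\check C(\mathfrak V,\mathcal F_i)$. So $H^p(U,\mathcal F_i)=0$ for $p>0$. By induction on $k$, $F_{\le i}/F_{\le i-k}$ has no higher cohomology on affines, and the transition maps in $k$ are surjective on sections over affines. Since taking sections commutes with limits, $\check C(\mathfrak V,F_{\le i})=\varprojlim_k\check C(\mathfrak V,F_{\le i}/F_{\le i-k})$, with surjective transition maps. Each complex in the system has cohomology only in degree $0$, namely $\Gamma(U,F_{\le i}/F_{\le i-k})$, again with surjective transition maps. By Milnor's sequence $\check C(\mathfrak V,F_{\le i})$ has no cohomology in positive degrees, so $H^p(U,F_{\le i})=0$ for $p>0$. Consequently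 $\Gamma(U,F_{\le i})/\Gamma(U,F_{\le i-k})=\Gamma(U,F_{\le i}/F_{\le i-k})$, which gives completeness and the associated graded. Cohomology on Noetherian spaces commutes with filtered colimits, which gives the claims about $F$.

(b) The intersections of members of $\mathfrak U$ are affine, so the first claim follows from (a); the complex has $r$ terms. The complex $\check C(\mathfrak U,\mathcal F)$ computes the cohomology of $\mathcal F$ both in the conical and in the Zariski topology, so there is no ambiguity in $H^p(X,\mathcal F)$. The second claim is Lemma~\ref{lem:FL}(b), applied to $\check C(\mathfrak U,F)$, together with $H^0(\check C(\mathfrak U,F_{\le i}))=\Gamma(X,F_{\le i})$.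
\end{proof}

\subsection{Coherent modules form an abelian category}
We want to do homological algebra in $\operatorname{Coh}$. Good filtrations are not part of the data of a coherent module and morphisms need not respect them, so kernels and cokernels require an argument.

\begin{lemma}\label{lem:abelian}
$\operatorname{Coh}$ is closed under kernels and cokernels in $\operatorname{Mod}$. So it is an abelian category, and its embedding into $\operatorname{Mod}$ is exact.
\end{lemma}

\begin{proof}
Let $U'\subset U$ be affine, $B=\Gamma(U,\mathcal A^\theta)$ and $B'=\Gamma(U',\mathcal A^\theta)$; by Lemma~\ref{lem:sheaf}(a) these are complete with associated graded $\mathbb C[U]$ and $\mathbb C[U']$. Call a filtered $B$-module $M$ good if its filtration is complete and $\operatorname{gr}M$ is finitely generated over $\mathbb C[U]$. Choose homogeneous generators of $\operatorname{gr}M$ and lift them to $m_j\in M_{\le -k_j}$. The map $\bigoplus_jB\{k_j\}\to M$ given by the $m_j$ is surjective on $\operatorname{gr}$, so by Lemma~\ref{lem:FL}(a)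
\begin{equation}\label{eq:strictgen}
M_{\le i}=\textstyle\sum_jB_{\le i+k_j}m_j .
\end{equation}
In particular good modules are finitely generated.

\emph{Step 1. If $M$ is good and $K\subset M$ is a submodule, then $K$ with the induced filtration and $M/K$ with the quotient filtration are good.} The module $\operatorname{gr}K\subset\operatorname{gr}M$ is finitely generated; lift homogeneous generators to $w_1,\dots,w_s\in K$. Let $x\in M_{\le i}$ lie in the closure of $K$. Then $x\in w+M_{\le i-1}$ for some $w\in K\cap M_{\le i}$, so there is a combination of the $w_j$, with coefficients in $B$ of the appropriate orders, whose difference from $x$ lies in $M_{\le i-1}$, and again in the closure of $K$. Iterating and summing the coefficients, which converge in $B$, we get $x\in\sum_jBw_j\subset K$. So $K$ is closed, and therefore complete in the induced filtration. The sequences $0\to K_{\le i}/K_{\le i-k}\to M_{\le i}/M_{\le i-k}\to(M/K)_{\le i}/(M/K)_{\le i-k}\to0$ remain exact after $\varprojlim_k$, because the transition maps on the left are surjective. Hence $M/K$ is complete. In particular every finitely generated $B$-module, being a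 quotient of some $B^{\oplus s}$, has a good filtration.

\emph{Step 2. $B'$ is a flat right $B$-module. If $M$ is good over $B$, then $B'\otimes_BM$ with the tensor product filtration is good over $B'$, with associated graded $\mathbb C[U']\otimes_{\mathbb C[U]}\operatorname{gr}M$.} By \eqref{eq:strictgen} and Step 1, applied repeatedly to kernels, there is a filtered resolution $F_\bullet\to M$ in which each $F_j$ is a finite sum of modules $B\{k\}$ and $\operatorname{gr}F_\bullet\to\operatorname{gr}M$ is a resolution. The complex $B'\otimes_BF_\bullet$ has complete terms, and $\operatorname{gr}(B'\otimes_BF_\bullet)=\mathbb C[U']\otimes_{\mathbb C[U]}\operatorname{gr}F_\bullet$ has homology only in degree $0$, since $\mathbb C[U']$ is flat over $\mathbb C[U]$. By Lemma~\ref{lem:FL}(b), $\operatorname{Tor}_j^B(B',M)=0$ for $j>0$, and $B'\otimes_BM$ is complete for the image of the filtration of $B'\otimes_BF_0$, with the stated associated graded. By \eqref{eq:strictgen} this image is the tensor product filtration. By Step 1 the vanishing of $\operatorname{Tor}$ holds for all finitely generated $M$, so $B'$ is flat.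

\emph{Step 3. Coherent modules in terms of affines.} Let $M\in\operatorname{Coh}$ with a good filtration. By Lemma~\ref{lem:sheaf}(a) $M(U)$ is good, and $B'\otimes_BM(U)\to M(U')$ is an isomorphism on $\operatorname{gr}$, hence a filtered isomorphism by Lemma~\ref{lem:FL}(a). Conversely, let good modules $P(U)$, one for each affine $U$, be given with compatible filtered isomorphisms $B'\otimes_BP(U)\cong P(U')$. By Step 2 the modules $\operatorname{gr}P(U)$ define an equivariant coherent sheaf, so the \v{C}ech complex of each $\operatorname{gr}_iP$ for a finite affine cover of $U$ has cohomology only in degree $0$, equal to $\operatorname{gr}_iP(U)$. This property passes to the extensions $P_{\le i}/P_{\le i-k}$, then to the limits $P_{\le i}$ by Milnor's sequence, then to the union $P$. Thus the $P(U)$ define a coherent module with a good filtration.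

\emph{Step 4. Conclusion.} Let $f\colon M\to N$ be a morphism in $\operatorname{Coh}$ and choose good filtrations on $M$ and $N$. Put $K(U)=\ker f_U$ and $I(U)=\operatorname{im}f_U\subset N(U)$. By Step 3 and flatness, $K(U')=B'\otimes_BK(U)$ and $I(U')=B'\otimes_BI(U)$. Give $K(U)$ and $I(U)$ the filtrations induced from $M(U)$ and $N(U)$; they are good by Step 1. The map $B'\otimes_BK(U)\to M(U')$ is injective on $\operatorname{gr}$, because $\mathbb C[U']\otimes_{\mathbb C[U]}-$ is exact. By Lemma~\ref{lem:FL}(a) the tensor product filtration on $B'\otimes_BK(U)=K(U')$ is the one induced from $M(U')$. The same holds for $I$. On $N(U)/I(U)$ the quotient filtration is good by Step 1, and the tensor product filtration on $B'\otimes_B(N(U)/I(U))$ is the quotient filtration of $N(U')/I(U')$. By Step 3 the systems $K$, $I$ and $N/I$ define coherent modules. As they are sheaves on a basis, they are the kernel, image and cokernel of $f$ in $\operatorname{Mod}$.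
\end{proof}

About the sheaf of algebras $\mathcal A^\theta$, this section and Section~\ref{sec:lf} use only that it is complete with $\operatorname{gr}\mathcal A^\theta=\mathcal O_X$. So they apply to right modules, that is, to $(\mathcal A^\theta)^{opp}$.

\section{Quantized line bundles and generation}\label{sec:lf}

\subsection{Locally free modules}
A coherent module with a good filtration is \emph{locally free} if, locally and as a filtered module, it is isomorphic to a finite sum $\bigoplus_j\mathcal A^\theta\{k_j\}$. \emph{If $E$ has a good filtration and $\operatorname{gr}E$ is a vector bundle, then $E$ is locally free.} Indeed, near a given point there are homogeneous sections of $\operatorname{gr}E$ forming a basis of the fiber at this point. The locus where they form a basis is open and stable, and contains an affine neighborhood $U$ of the point. Their lifts define a filtered map from a sum of $\mathcal A^\theta|_U\{k_j\}$ to $E|_U$ that is an isomorphism on $\operatorname{gr}$, hence a filtered isomorphism by Lemma~\ref{lem:FL}(a).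

Let $E$ be locally free and $N$ coherent with a good filtration. Then $\mathcal Hom(E,N)$, filtered by $\mathcal Hom(E,N)_{\le i}=\{\varphi:\varphi(E_{\le a})\subset N_{\le a+i}\ \forall a\}$, is locally a finite sum of shifts of $N$. So it is a complete filtered sheaf, with $\operatorname{gr}\mathcal Hom(E,N)=\mathcal Hom(\operatorname{gr}E,\operatorname{gr}N)$. The functor $\mathcal Hom(E,-)$ is exact and takes injective modules to flabby sheaves, so
\begin{equation}\label{eq:ext}
\operatorname{Ext}^i_{\operatorname{Mod}}(E,N)=H^i(X,\mathcal Hom(E,N)).
\end{equation}
Put $E^\vee=\mathcal Hom(E,\mathcal A^\theta)$. This is a locally free right module, $\operatorname{gr}E^\vee=(\operatorname{gr}E)^\vee$ and $E^{\vee\vee}=E$.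

\begin{lemma}\label{lem:lb}
For every equivariant line bundle $\mathcal L$ on $X$ there is a locally free left $\mathcal A^\theta$-module $L$ with $\operatorname{gr}L\cong\mathcal L$.
\end{lemma}

\begin{proof}
We lift transition functions order by order; the obstructions lie in $H^2(X,\mathcal O_X)=0$. Choose a finite ordered affine cover $(U_a)$ with homogeneous generators $s_a$ of $\mathcal L|_{U_a}$. For $a<b$ let $s_b=g^0_{ab}s_a$, with $g^0_{ab}\in\mathbb C[U_{ab}]$ invertible of degree $k_{ab}=\deg s_b-\deg s_a$. Then $g^0_{bc}g^0_{ab}=g^0_{ac}$ for $a<b<c$.

Let $N\ge1$, and suppose that $g_{ab}\in\Gamma(U_{ab},\mathcal A^\theta_{\le k_{ab}})$ have symbols $g^0_{ab}$ and satisfy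
\[
g_{bc}g_{ab}=(1+c_{abc})g_{ac},\qquad c_{abc}\in\Gamma(U_{abc},\mathcal A^\theta_{\le-N}).
\]
Here $g_{ab}$ is invertible with inverse of order $\le-k_{ab}$: multiplying it by a lift of $(g^0_{ab})^{-1}$ on either side gives an element of $1+\mathcal A^\theta_{\le-1}$, which is invertible by the geometric series. For $N=1$ arbitrary lifts do. Let $\bar c_{abc}\in\mathbb C[U_{abc}]_{-N}$ be the class of $c_{abc}$. Computing $g_{cd}g_{bc}g_{ab}$ in two ways gives
\[
(1+c_{bcd})(1+c_{abd})g_{ad}=(1+g_{cd}c_{abc}g_{cd}^{-1})(1+c_{acd})g_{ad}.
\]
Since $\operatorname{gr}\mathcal A^\theta$ is commutative, conjugation by $g_{cd}$ acts trivially on classes in $\operatorname{gr}$, and products of two $c$'s have order $\le-2N<-N$. So $\bar c_{bcd}+\bar c_{abd}=\bar c_{abc}+\bar c_{acd}$, that is, $\bar c$ is a \v{C}ech $2$-cocycle of $\mathcal O_X$ in degree $-N$. As $H^2(X,\mathcal O_X)=0$, there are $b_{ab}\in\Gamma(U_{ab},\mathcal A^\theta_{\le-N})$ with classes $\bar b_{ab}$ such that $\bar c_{abc}+\bar b_{bc}-\bar b_{ac}+\bar b_{ab}=0$. Put $g'_{ab}=(1+b_{ab})g_{ab}$. Then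
\[
g'_{bc}g'_{ab}=(1+b_{bc})(1+g_{bc}b_{ab}g_{bc}^{-1})(1+c_{abc})(1+b_{ac})^{-1}g'_{ac},
\]
and the product of the first four factors lies in $1+\mathcal A^\theta_{\le-N-1}$. Repeating this for $N+1,N+2,\dots$, we obtain a convergent sequence of lifts, and in the limit $g_{bc}g_{ab}=g_{ac}$. Glue the modules $\mathcal A^\theta|_{U_a}e_a$, with $e_a$ in degree $\deg s_a$, by $e_b=g_{ab}e_a$.
\end{proof}

For each $m\in\mathbb Z$ fix $L(m)$ with $\operatorname{gr}L(m)=\mathcal O(m)$. Then $\operatorname{gr}L(m)^\vee=\mathcal O(-m)$.

\subsection{Resolutions and Ext groups}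

\begin{lemma}\label{lem:cover}
Let $M\in\operatorname{Coh}$ have a good filtration and let $S\subset\mathbb Z_{>0}$ be infinite. There are arbitrarily large $m\in S$ and a finite sum $P=\bigoplus_jL(-m)\{k_j\}$ with a filtered map $P\to M$ that is surjective on $\Gamma(U,(-)_{\le i})$ for all affine $U$ and all $i$. The induced filtration on its kernel $Z$ is good, and $\operatorname{gr}Z=\ker(\operatorname{gr}P\to\operatorname{gr}M)$.
\end{lemma}

\begin{proof}
For $m\gg0$ the sheaf $\operatorname{gr}\mathcal Hom(L(-m),M)=\operatorname{gr}M\otimes\mathcal O(m)$ is globally generated and has no higher cohomology. Take finitely many homogeneous sections that generate it. By Lemma~\ref{lem:sheaf}(b) a section of degree $-k$ lifts to an element of $\Gamma(X,\mathcal Hom(L(-m),M)_{\le-k})$, that is, to a filtered map $L(-m)\{k\}\to M$. The resulting $P\to M$ is surjective on $\operatorname{gr}$, so the first claim follows from Lemma~\ref{lem:FL}(a). It implies $Z_{\le i}/Z_{\le i-k}=\ker(P_{\le i}/P_{\le i-k}\to M_{\le i}/M_{\le i-k})$, and $Z_{\le i}=\varprojlim_kZ_{\le i}/Z_{\le i-k}$ follows from left exactness of $\varprojlim$.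
\end{proof}

\begin{lemma}\label{lem:extcomp}
$\operatorname{Ext}^i_{\operatorname{Coh}}(M,N)=\operatorname{Ext}^i_{\operatorname{Mod}}(M,N)$ for $M,N\in\operatorname{Coh}$. So $D^b(\operatorname{Coh})\to D(\operatorname{Mod})$ is fully faithful.
\end{lemma}

\begin{proof}
Fix $N$. Both sides are contravariant $\delta$-functors of $M\in\operatorname{Coh}$ that agree for $i=0$. Such a $\delta$-functor is universal if each class in degree $i>0$ is killed by pullback along some epimorphism to $M$. For $\operatorname{Ext}_{\operatorname{Coh}}$ this holds: a Yoneda extension $0\to N\to E_i\to\dots\to E_1\to M\to0$ becomes trivial after pullback along $E_1\to M$. For $\operatorname{Ext}_{\operatorname{Mod}}$, use that by Lemma~\ref{lem:cover} $M$ is a quotient of a finite sum of copies of $L(-m)$ with $m$ as large as we like. By \eqref{eq:ext}, $\operatorname{Ext}^i_{\operatorname{Mod}}(L(-m),N)=H^i(X,\mathcal Hom(L(-m),N))$, and for $m\gg0$ this vanishes for $i>0$ by Serre vanishing for $\operatorname{gr}N\otimes\mathcal O(m)$ and Lemma~\ref{lem:sheaf}(b). Full faithfulness follows by d\'evissage along cohomology objects.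
\end{proof}

\begin{lemma}\label{lem:findim}
Put $D=2n+r$. Then $\operatorname{Ext}^i_{\operatorname{Coh}}(M,N)=0$ for all $i\ge D$ and $M,N\in\operatorname{Coh}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cover} there is an exact sequence $0\to Z\to P_{2n-1}\to\dots\to P_0\to M\to0$ with $P_j$ locally free and with exact $\operatorname{gr}$. The sheaf $\operatorname{gr}Z$ is a $2n$-th syzygy on the smooth $2n$-dimensional variety $X$, hence a vector bundle, and $Z$ is locally free. For $E$ locally free, $\operatorname{Ext}^i(E,N)=0$ for $i\ge r$ by \eqref{eq:ext} and Lemma~\ref{lem:sheaf}(b). So for $i\ge2n+r$ dimension shifting exhibits $\operatorname{Ext}^i(M,N)$ as a quotient of $\operatorname{Ext}^{i-2n}(Z,N)$, and the latter is $0$ because $i-2n\ge r$.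
\end{proof}

\subsection{Generation}
We need that negative line bundles generate, for the argument of Section~\ref{ssec:idea}, and that positive ones do, to prove duality by checking it on modules with no higher cohomology.

\begin{lemma}\label{lem:gen}
For every infinite $S\subset\mathbb Z_{>0}$:
{\rm(i)} $D^b(\operatorname{Coh})=\langle L(-m):m\in S\rangle$;
{\rm(ii)} $D^b(\operatorname{Coh})=\langle L(m):m\in S\rangle$.
\end{lemma}

\begin{proof}
(i) Let $M\in\operatorname{Coh}$. Lemma~\ref{lem:cover} gives an exact sequence $0\to Z\to P_{D-1}\to\dots\to P_0\to M\to0$ with $P_j$ finite sums of modules $L(-m)$, $m\in S$ (forgetting filtrations). The last map of the triangle $Z[D-1]\to P_\bullet\to M\to Z[D]$ lies in $\operatorname{Ext}^D(M,Z)$, which is $0$ by Lemma~\ref{lem:findim}. So $M$ is a summand of $P_\bullet\in\langle L(-m):m\in S\rangle$. Objects of $\operatorname{Coh}$ generate $D^b(\operatorname{Coh})$.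

(ii) By (i) it suffices to treat $L(-m)$, $m>0$. Use Lemma~\ref{lem:cover} for right modules and the family $L(m')^\vee$, $m'\in S$, which quantizes $\mathcal O(-m')$. It gives an exact sequence $0\to Z\to Q_{D-1}\to\dots\to Q_0\to L(-m)^\vee\to0$ with exact $\operatorname{gr}$ and with $Q_j$ finite sums of modules $L(m')^\vee$. The associated graded of each successive kernel is the kernel of a surjection of vector bundles, hence a vector bundle. So the kernels are locally free and the sequence is locally split. Dualizing, we get an exact sequence
\[
0\to L(-m)\to Q_0^\vee\to\dots\to Q_{D-1}^\vee\to Z^\vee\to0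
\]
in $\operatorname{Coh}$, with $Q_j^\vee$ finite sums of modules $L(m')$, $m'\in S$. In the triangle $L(-m)\to Q^\vee\to Z^\vee[1-D]\to L(-m)[1]$ the last map lies in $\operatorname{Ext}^D(Z^\vee,L(-m))=0$. So $L(-m)$ is a summand of the complex $Q^\vee$.
\end{proof}

\section{The functors $R\Gamma$ and $L\mathrm{Loc}$}\label{sec:RG}

By Lemma~\ref{lem:sheaf}(b) and Section~\ref{ssec:geom}, $\operatorname{gr}\mathcal A=\mathbb C[Y]$ and $R\Gamma\mathcal A^\theta=\mathcal A$. Since $\mathbb C[Y]$ lives in degrees $\ge0$ and the filtration is separated, $\mathcal A_{\le-1}=0$. So $\mathcal A$ is left and right Noetherian. Its left and right global dimensions agree, and this number is its homological dimension.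

\emph{Global sections.} Since $L\mathrm{Loc}$ may produce complexes that are unbounded below, we fix what $R\Gamma$ means for them. By Lemma~\ref{lem:sheaf}(a), taking sections over an affine is exact on $\operatorname{Coh}$. Hence for a bounded-above complex $E$ in $\operatorname{Coh}$ the complex
\[
R\Gamma E:=\operatorname{Tot}\check C(\mathfrak U,E)
\]
depends only on the class of $E$ in $D^-(\operatorname{Coh})$. Let $F\in D^b(\operatorname{Coh})$ and let $F\to I$ be a bounded-below injective resolution in $\operatorname{Mod}$. Then $\operatorname{Tot}\check C(\mathfrak U,F)\to\operatorname{Tot}\check C(\mathfrak U,I)\leftarrow\Gamma(I)$ are quasi-isomorphisms, because the terms of $F$ and $I$ are acyclic on affines and the terms of $I$ are flabby. So for bounded complexes $R\Gamma$ is sheaf cohomology. A morphism $f\colon E\to F$ in $D(\operatorname{Mod})$ is a homotopy class of maps of complexes $E\to I$, and we let $R\Gamma(f)\colon R\Gamma E\to R\Gamma F$ be the map induced by $\operatorname{Tot}\check C(\mathfrak U,E)\to\operatorname{Tot}\check C(\mathfrak U,I)$. It is compatible with composition with morphisms $F\to F'$ in $D^b(\operatorname{Coh})$.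

On objects of $\operatorname{Coh}$ the cohomology of $R\Gamma$ lies in degrees $[0,r-1]$. For $m\ge m_0$, $R\Gamma L(m)=\Gamma(L(m))$ and $\operatorname{gr}\Gamma(L(m))=\Gamma(X,\mathcal O(m))$. This graded module is finitely generated over $\mathbb C[Y]$, since $\rho$ is proper; hence it is bounded below. So the filtration on $\Gamma(L(m))$ is bounded below, and $\Gamma(L(m))$ is finitely generated over $\mathcal A$. By Lemma~\ref{lem:gen}(ii), $R\Gamma$ maps $D^b(\operatorname{Coh})$ to $D^b(\mathcal A\text{-mod})$.

\emph{Localization.} For $N\in D^-(\mathcal A\text{-mod})$ with a resolution $P_\bullet$ by finitely generated free modules, $L\mathrm{Loc}N=\mathcal A^\theta\otimes_{\mathcal A}P_\bullet$. The unit $\eta_N$ is the natural map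
\[
N\cong P_\bullet\to\operatorname{Tot}\check C(\mathfrak U,\mathcal A^\theta\otimes_{\mathcal A}P_\bullet)=R\Gamma L\mathrm{Loc}N .
\]
\emph{It is an isomorphism for every $N\in D^-(\mathcal A\text{-mod})$}: it is one for each term $P_j$, since $R\Gamma\mathcal A^\theta=\mathcal A$, and $\mathfrak U$ is finite. With $F$ and $I$ as above, $\operatorname{Hom}^\bullet(\mathcal A^\theta\otimes_{\mathcal A}P_\bullet,I)=\operatorname{Hom}^\bullet_{\mathcal A}(P_\bullet,\Gamma(I))$. Comparing $\Gamma$ with the \v{C}ech complexes, we see that this identification gives the isomorphism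
\begin{equation}\label{eq:adj}
\operatorname{Hom}(L\mathrm{Loc}N,F)\xrightarrow{\ \sim\ }\operatorname{Hom}(N,R\Gamma F),\qquad f\mapsto R\Gamma(f)\circ\eta_N .
\end{equation}
The counit $\varepsilon_F\colon L\mathrm{Loc}R\Gamma F\to F$ corresponds to $\mathrm{id}_{R\Gamma F}$ under \eqref{eq:adj}, so $R\Gamma(\varepsilon_F)\circ\eta_{R\Gamma F}=\mathrm{id}$. Hence
\begin{equation}\label{eq:counit}
R\Gamma(\varepsilon_F)\text{ is an isomorphism for every }F\in D^b(\operatorname{Coh}).
\end{equation}
A complex of $\mathcal A$-modules is \emph{perfect} if it lies in $\langle\mathcal A\rangle$. Since $L\mathrm{Loc}\mathcal A=\mathcal A^\theta$, the functor $L\mathrm{Loc}$ maps perfect complexes into $\langle\mathcal A^\theta\rangle\subset D^b(\operatorname{Coh})$.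

\section{Duality}\label{sec:duality}

\begin{lemma}\label{lem:GD}
For $\mathcal F\in D^b(\operatorname{Coh}X)$ the map
\[
R\mathrm{Hom}_X(\mathcal F,\mathcal O_X)\to R\mathrm{Hom}_Y(R\rho_*\mathcal F,R\rho_*\mathcal O_X)=R\mathrm{Hom}_Y(R\rho_*\mathcal F,\mathcal O_Y)
\]
induced by $R\rho_*$ is an isomorphism.
\end{lemma}

\begin{proof}
Let $\omega_Y^\bullet$ be the dualizing complex of $Y$. Then $\rho^!\omega_Y^\bullet=\omega_X^\bullet=\omega_X[2n]\cong\mathcal O_X[2n]$. Grothendieck duality for the proper map $\rho$ and $R\rho_*\mathcal O_X=\mathcal O_Y$ give
\[
\omega_Y^\bullet=R\mathcal Hom(R\rho_*\mathcal O_X,\omega_Y^\bullet)=R\rho_*R\mathcal Hom(\mathcal O_X,\omega_X^\bullet)\cong\mathcal O_Y[2n].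
\]
Hence there is an isomorphism $\varphi\colon\mathcal O_X\cong\rho^!\mathcal O_Y$. Let $\mathrm{Tr}\colon R\rho_*\rho^!\mathcal O_Y\to\mathcal O_Y$ be the trace map and put $g=\mathrm{Tr}\circ R\rho_*\varphi\in\operatorname{Hom}(R\rho_*\mathcal O_X,\mathcal O_Y)=\mathbb C[Y]$. The duality isomorphism $R\mathrm{Hom}_X(\mathcal F,\mathcal O_X)\to R\mathrm{Hom}_Y(R\rho_*\mathcal F,\mathcal O_Y)$ sends $f$ to $\mathrm{Tr}\circ R\rho_*(\varphi f)=g\circ R\rho_*(f)$, so it is $g$ times the map of the lemma. For $\mathcal F=\mathcal O_X$ in degree $0$ the map of the lemma is the identity of $\mathbb C[Y]$, so the duality isomorphism is multiplication by $g$ on $\mathbb C[Y]$. Being bijective, it shows that $g$ is a unit. Hence the map of the lemma is an isomorphism for every $\mathcal F$.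
\end{proof}

We now lift this lemma to $\mathcal A^\theta$. For an arbitrary coherent module $M$ the lift is awkward, because the cohomology of $\operatorname{gr}M$ and the associated graded of the cohomology of $M$ can differ. This is why we reduce to the modules $L(m)$ with $m\ge m_0$. Even for them $\Gamma(L(m))$ may have only infinite free resolutions over $\mathcal A$. The argument survives because in the complexes below each term is a \emph{finite} sum, so that the filtrations are exhaustive as well as complete, and Lemma~\ref{lem:FL}(c) requires no boundedness.

\begin{proposition}\label{prop:duality}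
For $M\in D^b(\operatorname{Coh})$ and $i\in\mathbb Z$, the functor $R\Gamma$ induces an isomorphism
\[
\operatorname{Hom}_{D^b(\operatorname{Coh})}(M,\mathcal A^\theta[i])\xrightarrow{\ \sim\ }\operatorname{Hom}_{D^b(\mathcal A\text{-}\mathrm{mod})}(R\Gamma M,\mathcal A[i]).
\]
In particular, if $R\Gamma M=0$, then $\operatorname{Hom}(M,\mathcal A^\theta[i])=0$ for all $i$.
\end{proposition}

\begin{proof}
\emph{Reduction.} By the five lemma, the $M$ for which the claim holds for all $i$ form a thick subcategory. By Lemma~\ref{lem:gen}(ii) we may take $M=L:=L(m)$ with $m\ge m_0$. Put $N=R\Gamma L=\Gamma(L)$. As we saw in Section~\ref{sec:RG}, its filtration is bounded below, with $\operatorname{gr}N=N_0:=\Gamma(X,\mathcal O(m))$.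

\emph{The map is composition with the counit.} Lift homogeneous generators of $N_0$ to $N$. Since the filtrations on $N$ and $\mathcal A$ are bounded below, they are complete, and Lemma~\ref{lem:FL}(a) gives a filtered map $P_0\to N$ from a finite sum of modules $\mathcal A\{k\}$ with $(P_0)_{\le i}\to N_{\le i}$ surjective for all $i$. Its kernel has a filtration bounded below with finitely generated $\operatorname{gr}$. Iterating, we get a filtered resolution $P_\bullet\to N$ with $P_j$ finite sums of modules $\mathcal A\{k\}$ such that $\operatorname{gr}P_\bullet\to N_0$ is a graded free resolution. Put $P_\bullet^\theta=\mathcal A^\theta\otimes_{\mathcal A}P_\bullet=L\mathrm{Loc}N$. The counit $\varepsilon\colon P^\theta_\bullet\to L$ is the filtered map of complexes induced by $P_0\to N=\Gamma(L)$. For $f\in\operatorname{Hom}(L,\mathcal A^\theta[i])$ the isomorphism \eqref{eq:adj} sends $f\circ\varepsilon$ to $R\Gamma(f)\circ R\Gamma(\varepsilon)\circ\eta_N=R\Gamma(f)$. So, by Lemma~\ref{lem:extcomp}, we have to show that the maps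
\[
\varepsilon^*\colon\operatorname{Hom}(L,\mathcal A^\theta[i])\to\operatorname{Hom}(P_\bullet^\theta,\mathcal A^\theta[i])
\]
between groups of morphisms in $D(\operatorname{Mod})$ are isomorphisms.

\emph{A complex that computes both sides.} Let $E_\bullet$ be a bounded-above complex of locally free modules and $\mathcal A^\theta\to I$ a bounded-below injective resolution in $\operatorname{Mod}$. In each degree $\mathcal Hom^\bullet(E_\bullet,I)$ is a finite sum of flabby sheaves $\mathcal Hom(E_j,I^l)$, and $E_\bullet^\vee\to\mathcal Hom^\bullet(E_\bullet,I)$ is a quasi-isomorphism of bounded-below complexes, since each $\mathcal Hom(E_j,-)$ is exact. The terms of $E_\bullet^\vee$ are acyclic on affines. So, naturally in $E_\bullet$,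
\[
R\mathrm{Hom}_{\operatorname{Mod}}(E_\bullet,\mathcal A^\theta)=R\Gamma(E_\bullet^\vee)=\operatorname{Tot}\check C(\mathfrak U,E_\bullet^\vee).
\]
Hence $\varepsilon^*$ is induced by a filtered map of complexes
\[
\Phi\colon\check C(\mathfrak U,L^\vee)\to\operatorname{Tot}\check C(\mathfrak U,(P^\theta_\bullet)^\vee).
\]
Each term on either side is a finite sum of spaces of sections, over affines, of complete filtered sheaves. So the filtrations of the terms are complete. By Lemma~\ref{lem:FL}(c) it suffices to show that $\operatorname{gr}\Phi$ is a quasi-isomorphism.

\emph{The associated graded.} The map $\operatorname{gr}\Phi$ is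
\[
\check C(\mathfrak U,\mathcal O(-m))\to\operatorname{Tot}\check C\bigl(\mathfrak U,(\mathcal O_X\otimes_{\mathbb C[Y]}\operatorname{gr}P_\bullet)^\vee\bigr).
\]
Since $H^i(X,\mathcal O(m))=0$ for $i>0$, the sheaf $R\rho_*\mathcal O(m)=\rho_*\mathcal O(m)$ corresponds to the module $N_0$. Therefore $\mathcal O_X\otimes_{\mathbb C[Y]}\operatorname{gr}P_\bullet$ represents $L\rho^*R\rho_*\mathcal O(m)$, and $\operatorname{gr}\varepsilon$ is the counit $L\rho^*R\rho_*\mathcal O(m)\to\mathcal O(m)$. The argument of the previous paragraph, with $\mathcal O_X$ in place of $\mathcal A^\theta$ and in the Zariski topology, shows that $\operatorname{gr}\Phi$ represents composition with this counit, which is the first map in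
\[
R\mathrm{Hom}_X(\mathcal O(m),\mathcal O_X)\to R\mathrm{Hom}_X(L\rho^*R\rho_*\mathcal O(m),\mathcal O_X)\cong R\mathrm{Hom}_Y(R\rho_*\mathcal O(m),R\rho_*\mathcal O_X).
\]
By adjunction the composite is the map induced by $R\rho_*$, which is an isomorphism by Lemma~\ref{lem:GD} for $\mathcal F=\mathcal O(m)$. So $\operatorname{gr}\Phi$ is a quasi-isomorphism.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{proposition}\label{prop:gen}
If $R\Gamma M$ is perfect for all $M\in D^b(\operatorname{Coh})$, then $D^b(\operatorname{Coh})=\langle\mathcal A^\theta\rangle$.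
\end{proposition}

\begin{proof}
Let $L=L(-m)$ with $m\ge m_0$ and $G=L\mathrm{Loc}R\Gamma L$. Since $R\Gamma L$ is perfect, $G\in\langle\mathcal A^\theta\rangle$. Complete the counit to a triangle in $D^b(\operatorname{Coh})$:
\[
G\xrightarrow{\ \varepsilon_L\ }L\to K\to G[1].
\]

\emph{The triangle splits.} By \eqref{eq:counit}, $R\Gamma K=0$, and Proposition~\ref{prop:duality} gives $\operatorname{Hom}(K,\mathcal A^\theta[i])=0$ for all $i$. The objects $T$ with $\operatorname{Hom}(K,T[i])=0$ for all $i$ form a thick subcategory containing $\mathcal A^\theta$, hence $G$. (Here we use that $G$ lies in $\langle\mathcal A^\theta\rangle$; for an unbounded complex $G$ this step would not be available.) So $K\to G[1]$ is zero and $L\cong G\oplus K$.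

\emph{$L$ is indecomposable.} The sheaf $\mathcal End(L)$ is filtered with $\operatorname{gr}\mathcal End(L)=\mathcal O_X$ as algebras. So $\operatorname{End}(L)=\Gamma(X,\mathcal End(L))$ has an exhaustive separated filtration whose associated graded embeds into $\Gamma(X,\mathcal O_X)=\mathbb C[Y]$, a domain. Hence $\operatorname{End}(L)$ is a domain, its only idempotents are $0$ and $1$, and $G=0$ or $K=0$.

\emph{$G\ne0$.} If $G=0$, then $L\cong K$ and $\operatorname{Hom}(L,\mathcal A^\theta)=0$. But $\operatorname{Hom}(L,\mathcal A^\theta)=\Gamma(X,L^\vee)$ and $\operatorname{gr}L^\vee=\mathcal O(m)$. By Lemma~\ref{lem:sheaf}(b) the associated graded of this space is $\Gamma(X,\mathcal O(m))$, which is nonzero because $\mathcal O(m)$ is globally generated. This is a contradiction.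

Thus $K=0$ and $L(-m)\cong G\in\langle\mathcal A^\theta\rangle$ for all $m\ge m_0$. Lemma~\ref{lem:gen}(i) finishes the proof.
\end{proof}

\begin{proof}[Proof of $(1)\Rightarrow(2)$]
If the Noetherian algebra $\mathcal A$ has finite homological dimension, every object of $D^b(\mathcal A\text{-mod})$ is perfect. So $L\mathrm{Loc}$ maps $D^b(\mathcal A\text{-mod})$ to $D^b(\operatorname{Coh})$, and $\eta_N$ is an isomorphism for every $N$ (Section~\ref{sec:RG}). By Proposition~\ref{prop:gen}, $D^b(\operatorname{Coh})=\langle\mathcal A^\theta\rangle$. The objects $M\in D^b(\operatorname{Coh})$ for which $\varepsilon_M$ is an isomorphism form a thick subcategory. It contains $\mathcal A^\theta$, since $R\Gamma\mathcal A^\theta=\mathcal A$ and $L\mathrm{Loc}\mathcal A=\mathcal A^\theta$. So it is all of $D^b(\operatorname{Coh})$, and $R\Gamma$ and $L\mathrm{Loc}$ are mutually inverse equivalences.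
\end{proof}

\begin{proof}[Proof of $(2)\Rightarrow(1)$]
This implication is known; we include a proof for completeness. Assume (2). Let $N\ne0$ and $N'$ be finitely generated $\mathcal A$-modules, and put $M=L\mathrm{Loc}N$, $T=L\mathrm{Loc}N'$. Both lie in $D^b(\operatorname{Coh})$, with cohomology in degrees $\le0$, and $M\ne0$.

First we bound the cohomology of $M$ from below. Let $-a$ be the lowest degree with $H^{-a}(M)\ne0$. The natural map $H^{-a}(M)[a]\to M$ is nonzero. As $R\Gamma$ is an equivalence with $R\Gamma M\cong N$, we get $\operatorname{Hom}(R\Gamma(H^{-a}(M))[a],N)\ne0$. The cohomology of $R\Gamma(H^{-a}(M))[a]$ lies in degrees $[-a,-a+r-1]$, and a complex with cohomology only in negative degrees has no nonzero maps to a module. So $a\le r-1$.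

Now $\operatorname{Ext}^i_{\mathcal A}(N,N')=\operatorname{Hom}(M,T[i])$. By truncation, this group is filtered by subquotients of the groups
\[
\operatorname{Hom}\bigl(H^p(M)[-p],H^q(T)[i-q]\bigr)=\operatorname{Ext}^{i+p-q}_{\operatorname{Coh}}(H^p(M),H^q(T)),\qquad p\ge-(r-1),\quad q\le0.
\]
Here $i+p-q\ge i-(r-1)$, so by Lemma~\ref{lem:findim} all these groups vanish if $i\ge D+r-1$. Since this holds for all finitely generated $N'$, each finitely generated $N$ has projective dimension less than $D+r-1=2n+2r-1$. So $\mathcal A$ has finite homological dimension.
\end{proof}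

\begin{remark}
The period $\lambda$ and the Poisson bracket entered the proof only through the existence of $\mathcal A^\theta$. The symplectic form was used to trivialize $\omega_X$, which gave $H^i(X,\mathcal O_X)=0$ for $i>0$ (needed for $R\Gamma\mathcal A^\theta=\mathcal A$ and for quantizing line bundles) and the duality of Lemma~\ref{lem:GD}. The positivity of the grading on $\mathbb C[Y]$ was used to make filtrations on modules of global sections bounded below, and to see that $Y$ is connected. Without connectedness $\mathbb C[Y]$ need not be a domain and the quantized line bundles may decompose.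
\end{remark}

\begin{thebibliography}{1}
\bibitem{Losev} Ivan Losev, \emph{Localization theorems for quantized symplectic resolutions}, arXiv:2103.11193 (2021).
\end{thebibliography}

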